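# Deciding deductive interpolation over Hájek's basic logic

## 1. Gödel chains with at most four elements

Take a finite chain with least element $0$ and greatest element $1$. Put $x\cdot y=\min(x,y)$, let $x\to y=1$ if $x\le y$ and $x\to y=y$ if $x>y$, and write $\neg x$ for $x\to 0$. Such a structure is called a Gödel chain. For formulas built from $\wedge,\vee,\cdot,\to,0,1$ let $\Gamma\vdash_4\varphi$ mean: in every Gödel chain with at most four elements, each valuation that gives all formulas of $\Gamma$ the value $1$ gives $\varphi$ the value $1$.

Consider three variables $a,b,c$ and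
$$\Gamma=\{(a\to b)\to b,\;\; b\to a,\;\; \neg\neg b\},\qquad \varphi=(c\to a)\vee c .$$
If $a\le b$, then $(a\to b)\to b=1\to b=b$; if $a>b$, it is $b\to b=1$. So the first formula has value $1$ exactly when $b<a$ or $b=1$. The second says $b\le a$, and the third says $b>0$. Together, $\Gamma$ has value $1$ exactly when $0<b<a$, or $a=b=1$. The formula $\varphi$ has value $1$ when $c\le a$ or $c=1$. Otherwise $a<c<1$, and the value is $\max(a,c)=c$.

Then $\Gamma\vdash_4\varphi$. If $a=1$, then $c\to a=1$. If $0<b<a<1$, the chain is already exhausted by $0,b,a,1$, so no $c$ satisfies $a<c<1$.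

The only variable common to $\Gamma$ and $\varphi$ is $a$. Is there a set $\Delta$ of formulas in $a$ alone with $\Gamma\vdash_4\delta$ for all $\delta\in\Delta$ and $\Delta\vdash_4\varphi$? Let
$$A=\{0<a<1\},\qquad B=\{0<b<a<1\},\qquad C=\{0<a<c<1\}.$$
In $B$ all of $\Gamma$ is true, so every $\delta\in\Delta$ has value $1$ there. The value of $\delta$ is computed inside the subalgebra $A$ of $B$, hence it is also $1$ in $C$, which contains $A$. But $\varphi$ has value $c\neq1$ in $C$. So $\Delta\nvdash_4\varphi$, and no such $\Delta$ exists.

The failure is a failure of gluing. Suppose $D$ is a Gödel chain with a homomorphism $h:B\to D$ and an embedding $j:C\to D$ that agree on $A$. Then $h(a)=j(a)\ne1$ and $h(b)\le h(a)$, so $h(b)\neq1$. If $h(a)=h(b)$, then $1=h(a)\to h(b)=h(a\to b)=h(b)$, which is false. If $h(b)=0$, then $h(\neg b)=\neg 0=1$, while $\neg b=0$; also false. So $0<h(b)<h(a)<j(c)<1$, and $D$ has five elements. The two extensions insert their new points at different places and together exceed the permitted size.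

With at most three elements nothing of the kind happens. If $A$ has three elements, then $B=C=A$. If $A=\{0,1\}$ and $B=\{0,b,1\}$, the map $b\mapsto1$ is a homomorphism of $B$ onto $A$, and $D=C$ works. So three elements are harmless and four are not.

A second obstruction is arithmetical. Let $\mathbf L_m$ be the Łukasiewicz chain $\{0,1,\dots,m\}$ with top $m$, $x\cdot y=\max(0,x+y-m)$ and $x\to y=\min(m,m-x+y)$. Both $\mathbf L_2$ and $\mathbf L_3$ contain $\mathbf L_1$, the set of their two endpoints. A Łukasiewicz chain containing both has a half and a third of its top element, hence also the sixth $\frac12-\frac13$. So a logic whose chains include $\mathbf L_2$ and $\mathbf L_3$ but no chain containing $\mathbf L_6$ has two extensions of $\mathbf L_1$ that cannot be glued.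

Order of insertion and divisibility are the two phenomena to watch. Suppose finitely many formulas are handed to us as axioms. Can an algorithm tell whether interpolation holds?

## 2. Basic logic, its extensions, and the decision problem

**Definition ($\mathsf{BL}$).** Hájek's basic fuzzy logic $\mathsf{BL}$ is a propositional logic in the language $\{\wedge,\vee,\cdot,\to,0,1\}$, given by Hájek's Hilbert-style axiomatization with modus ponens. Equivalently (Cignoli, Esteva, Godo, Torrens) it is the logic of all continuous t-norms on $[0,1]$: $\cdot$ is a continuous t-norm, $x\to y=\max\{z\in[0,1]\mid x\cdot z\le y\}$, and $\wedge,\vee,0,1$ are $\min,\max,0,1$.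

**Definition (axiomatic extension).** An axiomatic extension of $\mathsf{BL}$ is obtained by adding axiom schemes, closed under substitution, with modus ponens as the only rule. It is finitely axiomatized if finitely many added axioms suffice.

For example, $x\to x\cdot x$ forces $\cdot=\min$ in chains, and $\bigvee_{i=0}^3(x_i\to x_{i+1})$ fails in a chain exactly when there are five elements $x_0>x_1>\dots>x_4$. So
$$\theta=(x\to x\cdot x)\wedge\bigvee_{i=0}^{3}(x_i\to x_{i+1})$$
axiomatizes the logic $\vdash_4$ of Section 1.

**Definition (DIP).** A logic $\mathsf L$ has the deductive interpolation property if, whenever $\Gamma\vdash_{\mathsf L}\varphi$, there is a set $\Delta$ of formulas whose variables all occur both in $\Gamma$ and in $\varphi$, with $\Gamma\vdash_{\mathsf L}\delta$ for every $\delta\in\Delta$ and $\Delta\vdash_{\mathsf L}\varphi$.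

The question is taken from Wesley Fussner, "Interpolation in Non-Classical Logics", arXiv:2512.01600 (2025). The known facts around it are these. $\mathsf{BL}$ has the DIP. Uncountably many axiomatic extensions of $\mathsf{BL}$ lack it. Only countably many have it (Fussner–Santschi); these are explicitly described by their generating algebras, though explicit axiomatizations of them are not known. The classification is not used below.

**Theorem 1.** There is an algorithm which, given finitely many formulas, decides whether the axiomatic extension of $\mathsf{BL}$ they axiomatize has the DIP.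

The first plan that comes to mind is a search. Section 4 shows that the DIP fails iff some pair of finitely generated chains over a common finitely generated subchain cannot be glued, so one could run through such pairs. This stops at two points. First, there are infinitely many pairs, with unbounded length and unbounded numerical data, so when the DIP holds the search never ends. Second, even for one pair one must certify that no chain whatsoever glues it. We need finite labels recording what a formula can see of a chain, a description of failure in terms of labels alone, and bounds on the labels. The second item will cause the difficulty: labels decide which chains belong to a logic, but they do not determine how two chains glue (Section 8).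

## 3. Chains, filters, and ordered groups

A BL-algebra is a bounded commutative residuated lattice with $x\wedge y=x(x\to y)$ and $(x\to y)\vee(y\to x)=1$. A hoop has operations $\cdot,\to,1$, is a commutative monoid under $\cdot$, and satisfies $x\to x=1$, $x(x\to y)=y(y\to x)$, $xy\to z=x\to(y\to z)$. A Wajsberg hoop also satisfies $(x\to y)\to y=(y\to x)\to x$. A filter of a BL-algebra or hoop is an upset containing $1$ and closed under $\cdot$. "O-group" means totally ordered abelian group, $\mathbb QG$ is the divisible hull of $G$ with its unique order extension, and $\times_{lex}$ is the lexicographic product with the first coordinate dominant. There are countably many propositional variables. We use the following standard facts.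

**(C1)** (Hájek, *Metamathematics of Fuzzy Logic*.) An axiomatic extension $\mathsf L$ corresponds to a variety $V_{\mathsf L}$ of BL-algebras: $\Gamma\vdash_{\mathsf L}\psi$ iff every valuation into a member of $V_{\mathsf L}$ sending $\Gamma$ to $1$ sends $\psi$ to $1$. The relation $\vdash_{\mathsf L}$ is finitary. Local deduction theorem: $\Gamma,\sigma\vdash_{\mathsf L}\chi$ iff $\Gamma\vdash_{\mathsf L}\sigma^k\to\chi$ for some $k$. Congruences correspond to filters, and $\langle F,x\rangle\cap\langle F,y\rangle=\langle F,x\vee y\rangle$. The quotient by a proper prime filter ($x\vee y\in F\Rightarrow x\in F$ or $y\in F$) is a nontrivial chain. Subdirectly irreducible BL-algebras are chains; hence in the first sentence it suffices to consider nontrivial chains of $V_{\mathsf L}$.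

**(C2)** (Aglianò–Montagna, *Varieties of BL-algebras I*, JPAA 181 (2003).) Every nontrivial BL-chain is an ordinal sum $\bigoplus_{i\in I}A_i$ of nontrivial totally ordered Wajsberg hoops ("Wajsberg chains"), where $I$ is a chain with least element $0$ and $A_0$ is bounded. Here $1$ is shared, and for $x\in A_i\setminus\{1\}$, $y\in A_j\setminus\{1\}$, $i<j$, we have $x<y$, $xy=x$, $x\to y=1$, $y\to x=x$. Conversely all such sums are BL-chains.

The $A_i$ are called components. The Gödel chain with $k+1$ elements is the sum of $k$ copies of $\mathbf L_1$.

**(C3)** (Blok–Ferreirim; Chang, Mundici.) A nontrivial Wajsberg chain is either *cancellative*, i.e. $H^-=\{h\in H:h\le0\}$ for an o-group $H\ne0$, with $xy=x+y$, $x\to y=\min(0,y-x)$ and $1=0_H$; or *bounded* ("MV"), i.e. $\Gamma(G,u)=[0,u]$ for an o-group $G$ with strong unit $u>0$, with $xy=\max(0,x+y-u)$, $x\to y=\min(u,u-x+y)$ and $1=u$. Embeddings of these structures (preserving $0$ in the MV case) correspond to o-group embeddings (preserving $u$). Filters correspond to convex subgroups $J$, via $\{x:u-x\in J\}$ in the MV case and $J^-$ in the cancellative case.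

So $\mathbf L_m=\Gamma(\mathbb Z,m)$. The chain $\Gamma(\mathbb Z\times_{lex}\mathbb Z,(1,0))$ consists of the elements $(0,n)$ with $n\ge0$ and $(1,n)$ with $n\le0$; the latter form a copy of the cancellative chain $\mathbb Z^-$.

**(C4)** The theory of nontrivial divisible o-groups has quantifier elimination in $\{+,-,0,<\}$ and is complete. Consequently o-groups have the amalgamation property. Indeed, let $A\le B,C$ with $B,C\ne0$ (otherwise the claim is trivial). By quantifier elimination $(\mathbb QB,a)_{a\in A}$ and $(\mathbb QC,a)_{a\in A}$ are elementarily equivalent. If the elementary diagrams of $\mathbb QB$ and $\mathbb QC$, with common names exactly for $A$, were inconsistent, compactness would give a formula $\vartheta$ with $\mathbb QB\models\vartheta(\bar b,\bar a)$ and $\mathbb QC\models\neg\exists\bar x\,\vartheta(\bar x,\bar a)$, contradicting the equivalence. A common model is the amalgam.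

**(C5)** Presburger arithmetic and linear arithmetic over $\mathbb Q$ are decidable.

**Idempotents.** In a cancellative chain $x+x=x$ gives $x=1$. In an MV-chain $\max(0,2x-u)=x$ gives $x=0$ or $x=u$. So the only idempotents of a Wajsberg chain are $1$ and, if it is MV, $0$. Hence a hoop embedding between MV-chains preserves $0$, and an MV-chain does not embed in a cancellative one.

**Infinitesimals and standard parts.** For $(G,u)$ let $\mathrm{Inf}(G)=\{g:k|g|<u\text{ for all }k\}$. This is a convex subgroup not containing $u$. A convex subgroup not contained in it contains some $g>0$ with $kg\ge u$, hence contains $u$ and equals $G$. So $\mathrm{Inf}(G)$ is the largest proper convex subgroup. By Hölder there is a unique order homomorphism $\mathrm{st}:G\to\mathbb R$ with kernel $\mathrm{Inf}(G)$ and $\mathrm{st}(u)=1$. By uniqueness, $\mathrm{st}$ restricts correctly to subgroups containing $u$. For $G=\mathbb Z\times_{lex}\mathbb Z$ and $u=(2,1)$ we have $\mathrm{Inf}(G)=\{0\}\times\mathbb Z$ and $\mathrm{st}(a,b)=a/2$.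

**Lemma 3.1.** A nontrivial cancellative subhoop $A$ of $\Gamma(G,u)$ has the form $\{u+h:h\in H^-\}$ with $0\neq H\le\mathrm{Inf}(G)$.

*Proof.* Let $u-g\in A$. If $kg\ge u$, then $(u-g)^k=0\in A$ is an idempotent $\neq1$, contradicting cancellativity. So $g$ is infinitesimal. Let $S=\{h\le0:u+h\in A\}$. Since the elements are infinitesimal, $(u+h)(u+h')=u+h+h'$, so $S$ is closed under $+$. Since $(u+h)\to(u+h')=\min(u,u+h'-h)$, $S$ contains $h'-h$ whenever this is $\le0$. Every element of the group $H$ generated by $S$ is a difference of two elements of $S$, so $S=H^-$. $\square$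

**Lemma 3.2.** An MV-subalgebra $S$ of $\Gamma(G,u)$ is $\Gamma$ of the group it generates.

*Proof.* Consider the set of all $nu+s$ with $n\in\mathbb Z$, $s\in S$, $s<u$. It is closed under addition: for $s,s'\in S$, either $s+s'\ge u$ and $s+s'-u=ss'\in S$, or $s+s'<u$ and $s+s'=(s\to0)\to s'\in S$. It is closed under negation, as $-s=-u+(s\to0)$. So it is the group generated by $S$, and its part in $[0,u]$ is $S$. $\square$

**Lemma 3.3.** $H^-$ (resp. $\Gamma(G,u)$) is finitely generated as a hoop iff $H$ (resp. $G$) is a finitely generated group. Such chains are called **fg**.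

*Proof.* If $x_1,\dots,x_k$ generate the hoop, all its elements lie in the group generated by the $x_i$ (and $u$). Moreover $H^-$ generates $H$, and $[0,u]$ generates $G$: given $g>0$, take the least $n$ with $g\le nu$ and write $g=(n-1)u+g'$ with $g'\in[0,u]$. Conversely, the group has finitely many generators. In the cancellative case, replace them by their negatives where necessary, so that they lie in $H^-$. In the MV case, each is of the form $nu+x$ with $x\in[0,u]$, so finitely many $x_i\in[0,u]$ together with $u$ generate $G$. A subhoop of $H^-$ is closed under sums and nonpositive differences, so as in Lemma 3.1 it is the negative cone of the group it generates; and Lemma 3.2 handles the MV case. So the hoop generated by the $x_i$ (and $0$) is everything. $\square$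

## 4. Interpolation and one-step spans

Let $K_{\mathsf L}$ be the class of nontrivial chains in $V_{\mathsf L}$.

**Definition (span, 1-amalgam).** A span in $K_{\mathsf L}$ is $(A,B,C)$ with $A\le B$, $A\le C$ in $K_{\mathsf L}$. A 1-amalgam of it is a $D\in K_{\mathsf L}$ with a homomorphism $h:B\to D$ and an embedding $j:C\to D$ agreeing on $A$. The span is *one-step* if $A$ is finitely generated, $B=A\langle b\rangle$ and $C=A\langle c\rangle$.

The span of Section 1 is one-step and has no 1-amalgam among Gödel chains with at most four elements. If $A=\{0,1\}$, $B=\{0,b,1\}$, $C=\{0,c,1\}$, then $D=C$ with $h(b)=1$ is a 1-amalgam with $h$ not injective.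

**Lemma 4.1.** For an axiomatic extension $\mathsf L$ the following are equivalent: (a) $\mathsf L$ has the DIP; (b) every span of countable members of $K_{\mathsf L}$ has a 1-amalgam; (c) every span of finitely generated members has one; (d) every one-step span has one.

*Proof.* Write $\vdash$ for $\vdash_{\mathsf L}$ and $K$ for $K_{\mathsf L}$.

**Step 1: a tool for cutting down to chains.** *If $E\in V_{\mathsf L}$ and $A\le E$ is a nontrivial chain, there is a filter $P$ with $P\cap A=\{1\}$ and $E/P$ a nontrivial chain; thus $A$ embeds in $E/P$.* Take $P$ maximal with $P\cap A=\{1\}$ (Zorn). It is proper since $A$ is nontrivial. Let $x\vee y\in P$ and $x,y\notin P$. By maximality $\langle P,x\rangle$ and $\langle P,y\rangle$ contain elements $a,a'<1$ of $A$. The larger of $a,a'$ lies in $\langle P,x\rangle\cap\langle P,y\rangle=\langle P,x\vee y\rangle=P$, a contradiction. So $P$ is prime. If $a<a'$ in $A$, then $a'\to a\in A\setminus\{1\}$ is not in $P$, so $A$ embeds.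

**Step 2: (a)⇒(b), gluing via interpolants.** Name the elements of $B$ by variables $X$ and those of $C$ by variables $Y$, with $X\cap Y=Z$ naming $A$. Let $\Gamma$ (resp. $\Sigma$) be the set of formulas over $X$ (resp. $Y$) with value $1$ in $B$ (resp. $C$). Suppose $\Gamma\cup\Sigma\vdash\chi$ with $\chi$ over $Y$. By finitarity, and since $\Sigma$ is closed under $\cdot$, we get $\Gamma\vdash\sigma^k\to\chi$ for some $\sigma\in\Sigma$ and some $k$. Let $\Delta$ be an interpolating set; it is over $Z$. Each $\delta\in\Delta$ follows from $\Gamma$, so it has value $1$ in $B$, hence in $A$ and in $C$. So $\sigma^k\to\chi$ has value $1$ in $C$, and since $\sigma$ does, so does $\chi$. Let $E\in V_{\mathsf L}$ be the Lindenbaum algebra of $\Gamma\cup\Sigma$ over $X\cup Y$. Sending each element to the class of its name gives homomorphisms $B\to E$ and $C\to E$ that agree on $A$. The second is injective: if $y\leftrightarrow y'$ follows from $\Gamma\cup\Sigma$, it has value $1$ in $C$. Apply Step 1 to $C\le E$.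

**Step 3: (b)⇒(a), turning a missing interpolant into a span.** Let $\Gamma\vdash\varphi$, $X=\mathrm{var}(\Gamma)$, $Y=\mathrm{var}(\varphi)$, $Z=X\cap Y$ and $\Delta=\{\delta\text{ over }Z:\Gamma\vdash\delta\}$. Suppose $\Delta\nvdash\varphi$. Then there are $C\in K$ and a valuation $v$ of $Y$ generating $C$ with $v(\Delta)=1$ and $v(\varphi)\neq1$. Let $A\le C$ be the subalgebra of values of formulas over $Z$, and $F=\{\delta\text{ over }Z:v(\delta)=1\}\supseteq\Delta$. If $\Gamma\cup F\vdash\psi$ with $\psi$ over $Z$, then $\Gamma\vdash f^k\to\psi$ for some $f\in F$ ($F$ is closed under $\cdot$). So $f^k\to\psi\in\Delta\subseteq F$, and hence $\psi\in F$. Therefore in the Lindenbaum algebra $E$ of $\Gamma\cup F$ over $X$ two formulas $\delta,\delta'$ over $Z$ are identified iff $\delta\leftrightarrow\delta'\in F$, i.e. iff $v(\delta)=v(\delta')$. So $A$ embeds in $E$. By Step 1, $E$ has a quotient chain $B\in K$ containing $A$, and $\Gamma$ is true in $B$ under the canonical valuation. $B$ and $C$ are countable. A 1-amalgam of $(A,B,C)$ gives a valuation of $X\cup Y$ in $D\in K$ with $\Gamma\mapsto1$ and $\varphi\mapsto j(v(\varphi))\neq1$,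 contradicting $\Gamma\vdash\varphi$.

**Step 4: (c)⇒(b), compactness.** The implications (b)⇒(c)⇒(d) are trivial. For (c)⇒(b), note that $K$ is axiomatized by universal sentences (the equations of $V_{\mathsf L}$, linearity, $0\neq1$). A model of $\mathrm{Th}(K)\cup\mathrm{diag}(C)\cup\mathrm{diag}^+(B)$, where $\mathrm{diag}^+$ consists of the true atomic sentences and elements of $A$ have one name, is a 1-amalgam. A finite subset mentions finite sets $B_0\subseteq B$, $C_0\subseteq C$. Put $A_0=A\cap(B_0\cup C_0)$. A 1-amalgam of $(\langle A_0\rangle,\langle B_0\cup A_0\rangle,\langle C_0\cup A_0\rangle)$ is a model of it.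

**Step 5: (d)⇒(c), one generator at a time.** First let $B=A\langle b\rangle$, $C=A\langle c_1,\dots,c_l\rangle$ with $A$ finitely generated, and induct on $l$. For $l=0$ take $D=B$. For $l\ge1$ let $A_1=A\langle c_1\rangle$ and let $D_1\ge A_1$, $h_1:B\to D_1$ be a 1-amalgam of $(A,B,A_1)$. The span $(A_1,A_1\langle h_1(b)\rangle,C)$ has a 1-amalgam by induction. Since $h_1(B)=A\langle h_1(b)\rangle\subseteq A_1\langle h_1(b)\rangle$, composition gives a 1-amalgam of $(A,B,C)$.

Now let $B=A\langle b_1,\dots,b_k\rangle$, $C$ finitely generated, and induct on $k$. For $k=0$ take $D=C$. For $k\ge1$ let $h_1:A\langle b_1\rangle\to D_1\ge C$ come from a 1-amalgam of $(A,A\langle b_1\rangle,C)$, and let $N=h_1^{-1}(1)$. The upset $N'$ generated by $N$ in $B$ is a filter, it is proper since $0\notin N$, and $N'\cap A\langle b_1\rangle=N$. So $A_2:=A\langle b_1\rangle/N$ embeds in the chain $B/N'\in K$, which is generated over it by $k-1$ elements. It also embeds, via $h_1$, in $C\langle h_1(b_1)\rangle\le D_1$. By induction $(A_2,B/N',C\langle h_1(b_1)\rangle)$ has a 1-amalgam. Compose with $B\to B/N'$ and $C\le C\langle h_1(b_1)\rangle$;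 on $A$ both composites agree, since $h_1$ is the identity on $A$. $\square$

## 5. Components under extension

**5.1 (recognizing components).** In $D=\bigoplus D_j$, elements $x<y<1$ lie in the same component iff $y\to x\neq x$. Across components $y\to x=x$ by (C2). Within one, $y\to x$ is $u-y+x$ or $x-y$, and equality with $x$ would force $y=1$. So the decomposition is unique. An embedding of BL-chains maps components into components, distinct ones into distinct ones, preserves their order, and maps first into first (because of $0$). A subalgebra $A\le D$ has as components the $A\cap D_j$ that are $\neq\{1\}$. Conversely, choosing nontrivial subhoops in some components, including one containing $0$ in the first, gives a subalgebra.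

**5.2 (generation).** The subalgebra generated by a set $S$ has as components the subhoops generated by the $S\cap D_j$ (with $0$ added for the first), those $\neq\{1\}$. So a chain is finitely generated iff it has finitely many components, all fg. If $A$ is finitely generated and $b\in B\setminus A$, only the component of $B$ containing $b$ is affected by adding $b$. Hence $A\langle b\rangle$ is a *one-place extension* of $A$: one component $A_i$ is replaced by an fg extension $B_i$, or one fg component is inserted in one gap. The gaps of a chain with components $A_0,\dots,A_N$ are those between $i$ and $i+1$ for $i<N$, and the *top gap* after $N$. Nothing is inserted below $A_0$, as $0\in A$. Improper extensions $B_i=A_i$ are allowed in the definition.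

**Definition (essential).** $B\ge A$ is essential over $A$ if every filter $F\neq\{1\}$ of $B$ meets $A\setminus\{1\}$; similarly for Wajsberg chains.

In Section 1, $B=\{0<b<a<1\}$ is essential over $\{0,a,1\}$, while $\{0<a<c<1\}$ is not, because of the filter $\{c,1\}$.

**5.3 (essentiality of one-place extensions).** Let $B$ be a one-place extension of $A$ at a place $P$, and let $N$ be the last component of $A$.

If $P$ is neither the component $N$ nor the top gap, then $B$ is essential over $A$. Indeed the last component of $B$ is $A_N$. Let $1\neq x\in F$. Either $x\in A_N$, or any $a\in A_N\setminus\{1\}$ satisfies $a>x$ and so lies in $F$.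

If $P=N$, a filter $F$ of $B$ with $F\cap A=\{1\}$ is contained in $B_N$, by the same argument. The filters of $B$ contained in $B_N$ are exactly the filters of $B_N$, because $B_N$ is an upset of $B$. So $B$ is essential over $A$ iff $B_N$ is essential over $A_N$.

**5.4 (why essentiality matters).** If $B$ is essential over $A$, then in every 1-amalgam $h$ is injective. Indeed $h=j$ is injective on $A$, so the filter $h^{-1}(1)$ meets $A$ only in $1$ and therefore equals $\{1\}$.

## 6. Evaluating formulas component by component

Since $x\wedge y=x(x\to y)$ and $x\vee y=((x\to y)\to y)\wedge((y\to x)\to x)$ in BL-algebras, formulas may be assumed to use only $\cdot,\to,0,1$.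

**Definition (separate, refute).** A chain separates $(\gamma,\psi)$ if some valuation gives $\gamma$ the value $1$ and $\psi$ a value $\neq1$. It refutes $\varphi$ if it separates $(1,\varphi)$.

**Lemma 6.1.** From formulas $\gamma,\psi$ in altogether $n$ variables one computes finite sets $\mathcal B_k$ $(0\le k\le n)$ of tuples $(\beta_0,\dots,\beta_k)$, where $\beta_0$ is an existential sentence in $\cdot,\to,0,1$ and $\beta_1,\dots,\beta_k$ are existential sentences in $\cdot,\to,1$, such that a chain $\bigoplus_{i\in I}A_i$ separates $(\gamma,\psi)$ iff for some $k\le n$, some $0<i_1<\dots<i_k$ in $I$ and some $(\beta_0,\dots,\beta_k)\in\mathcal B_k$ we have $A_0\models\beta_0$ and $A_{i_l}\models\beta_l$ for $1\le l\le k$.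

*Proof.* The variables take values in component $0$ and in components $0<i_1<\dots<i_k$ with $k\le n$; rename these $0,1,\dots,k$. The *pattern* of a valuation says, for each variable, whether its value is $1$ or in which component its value (then $\neq1$) lies. Given the pattern, evaluate subformulas symbolically. Each has value $1$ or $(i,\tau)$, meaning "$\tau<1$ in $A_i$", with $\tau$ a term in the variables of component $i$; the constant $0$ is $(0,0)$. By (C2), for $i<j$ we have $(i,\tau)\cdot(j,\tau')=(j,\tau')\cdot(i,\tau)=(i,\tau)$; and $(i,\tau)\cdot(i,\tau')=(i,\tau\tau')$. The value of $(i,\tau)\to(j,\tau')$ is $1$ if $i<j$, and $(j,\tau')$ if $i>j$. For $i=j$ it is $1$ or $(i,\tau\to\tau')$ according to whether $\tau\to\tau'=1$. The rules for $1$ are $1\cdot s=s\cdot1=s$, $1\to s=s$, $s\to1=1$. Branching on the tests $\tau\to\tau'=1$ gives a finite tree. Each branch with final values $\gamma=1$, $\psi\neq1$ is a conjunction of literals $\tau=1$, $\tau\neq1$, each in a single component, including $x\neq1$ for each variable placed in a component. Collect them by component and quantify existentially. $\square$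

For example, for $(1,\;x\to x\cdot x)$ the pattern "$x$ in component $0$" gives $\beta_0=\exists x\,(x\neq1\wedge (x\to x\cdot x)\neq1)$. The pattern "$x$ in component $1$" gives $\beta_0$ true and $\beta_1$ the same sentence for another component. The pattern "$x=1$" gives nothing.

**Definition (type).** For a formula $\varphi$ let $\mathcal E_0,\mathcal E$ be the finite sets of sentences $\beta_0$, resp. $\beta_l$ $(l\ge1)$, occurring for $(1,\varphi)$. The $\varphi$-type of a Wajsberg chain is the set of sentences of $\mathcal E$ (and, if it is MV, also of $\mathcal E_0$) true in it. Types for a pair $(\gamma,\psi)$ are defined likewise.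

A chain is in $K_{\mathsf{BL}+\varphi}$ iff it does not refute $\varphi$. So for chains with finitely many components, membership depends only on the sequence of types of the components.

## 7. Linear systems over $(G,u)$ and the letters

We now compute types. It turns out that for an fg chain two numbers suffice.

**7.1 Letters.** Let $\Gamma(G,u)$ be fg. Then $G$ is free of finite rank. Writing $u$ in a basis, we see that there is a largest $d$ with $u\in dG$, the *largest divisor*, and $u\in qG\iff q\mid d$. Moreover
$$G\cap\mathbb Qu=\mathbb Z\tfrac ud. \tag{7.1}$$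
Indeed, let $ng=mu$ with $n\ge1$, $\gcd(m,n)=1$ and $\alpha m+\beta n=1$. Then $u=n(\alpha g+\beta u)\in nG$, so $n\mid d$ and $g=\frac mnu\in\mathbb Z\frac ud$. The group $\mathrm{st}(G)\ni1$ is finitely generated in $\mathbb R$, so it is $\frac1r\mathbb Z$ for some $r\ge1$ (the *rank* is $r$) or dense (the rank is $\infty$).

**Definition (letter).** The letters are $\mathsf c$, $\mathsf F_m$ $(m\ge1)$, $\mathsf R_{r,d}$ $(r,d\ge1$, $d\mid r)$, $\mathsf I_d$ $(d\ge1)$; all but $\mathsf c$ are *MV letters*. A cancellative fg chain has letter $\mathsf c$. A finite chain of rank $r$ (then it is $\cong\mathbf L_r$ and $d=r$) has letter $\mathsf F_r$. An infinite fg MV-chain with largest divisor $d$ has letter $\mathsf R_{r,d}$ if its rank is $r<\infty$, and $\mathsf I_d$ if its rank is $\infty$.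

In the case $\mathsf R_{r,d}$ we have $d\mid r$ because $\mathrm{st}(u/d)=\frac1d\in\frac1r\mathbb Z$. Also $\mathrm{Inf}(G)\neq0$, since otherwise $G\cong\frac1r\mathbb Z$ and the chain is finite. Representatives are
$$\mathbb Z^-,\qquad \mathbf L_m,\qquad \Gamma(\mathbb Z\times_{lex}\mathbb Z,(r,d)),\qquad \Gamma(\tfrac1d\mathbb Z+\sqrt2\,\mathbb Z,1).$$
In the third, the largest divisor is $\gcd(r,d)=d$. For instance $u=(2,1)$ gives $\mathsf R_{2,1}$ and $u=(2,2)$ gives $\mathsf R_{2,2}$. Both have rank $2$, but only in the second is there an $x$ with $2x=u$, that is, with $x=x\to0$.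

**Definition (words).** Words are finite nonempty sequences of letters with first letter $\neq\mathsf c$. $\mathcal W=\mathcal W(\mathsf L)$ is the set of words $w$ for which the ordinal sum of the representatives lies in $K_{\mathsf L}$.

**7.2 Translation into systems.** Let $E=\exists\bar x\bigwedge(\text{literals }\tau=1,\ \tau\neq1)$ be as in Lemma 6.1. Over $\Gamma(G,u)$ the variables range over $0\le x_i\le u$. Go through the subterms from inside out, splitting into cases according to the sign of $\sigma+\sigma'-u$ for each product $\sigma\sigma'$ and of $\sigma'-\sigma$ for each $\sigma\to\sigma'$. In each case every subterm becomes an integer linear form in $\bar x,u$; the literal $\tau=1$ becomes $\tau=u$, and $\tau\neq1$ becomes $u-\tau>0$. Split also $x_i\ge0$ and $u-x_i\ge0$ into $=$ and $>$. So, uniformly in all $(G,u)$, $E$ is equivalent to a finite disjunction of statements "$Sys_i$ is solvable in $(G,u)$", where $Sys_i$ consists of equations $L(x,u)=0$ and strict inequalities $L(x,u)>0$ with integer linear forms and $x$ ranging over a power of $G$.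

*Eliminating the equations.* Let $Sys$ have the equations $\mathbf Ax=bu$. By Smith normal form, after a unimodular change of variables and of equations, they read $a_iy_i=b_i'u$ with $a_i\ge1$ for $i\le\rho$, and $0=b_i'u$ for $i>\rho$. If some $b_i'\neq0$ with $i>\rho$, the system is unsolvable in every $(G,u)$ and we discard it. Otherwise put $q_i=a_i/\gcd(a_i,b_i')$ and $b_i''=b_i'/\gcd(a_i,b_i')$. As $G$ is torsion-free, $a_iy=b_i'u$ is equivalent to $q_iy=b_i''u$, with $\gcd(q_i,b_i'')=1$. If $\alpha q_i+\beta b_i''=1$ and $y$ is a solution, then $u=q_i(\alpha u+\beta y)$. So a solution exists iff $u\in q_iG$, and then $y=b_i''(u/q_i)$. Let $q=\mathrm{lcm}(q_i)$, with $q=1$ if $\rho=0$. Then $u\in q_iG$ for all $i$ iff $u\in qG$. For two numbers with lcm $q$, if $u=q_1g_1=q_2g_2$ and $\alpha\frac q{q_1}+\beta\frac q{q_2}=1$, then $u=q(\alpha g_1+\beta g_2)$; iterate. Substituting the determined $y_i$ into the inequalities, we get integer forms $\ell_j$ in $f$ variables and integers $c_j$ ($j$ in a finite set $\Lambda$) with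
$$Sys\text{ solvable in }(G,u)\iff u\in qG\ \text{ and }\ \exists y\in G^f\ \forall j\in\Lambda:\ \ell_j(y)+c_j\tfrac uq>0. \tag{7.2}$$

*The polyhedron.* Let $O=\{y\in\mathbb R^f:\ell_j(y)+c_j/q>0\ \forall j\}$, an open rational polyhedron. Whether $O\neq\emptyset$ is decidable. If $O\neq\emptyset$, compute a closed rational cube of side $\epsilon>0$ inside $O$ and an integer $r_0\ge\max(1,1/\epsilon)$; otherwise put $r_0=1$. If $r\ge r_0$ and $O\neq\emptyset$, then $(\frac1r\mathbb Z)^f$ meets $O$.

**Lemma 7.3.** Let $G$ be finitely generated with strong unit $u$, rank $r$ and largest divisor $d$.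

(i) If $\Gamma(G,u)=\mathbf L_m$: $Sys$ is solvable iff $q\mid m$ and $\exists n\in\mathbb Z^f\,\forall j:\ \ell_j(n)+c_jm/q>0$.

(ii) If $\Gamma(G,u)$ is infinite and $r<\infty$: $Sys$ is solvable iff $q\mid d$ and there are $S\subseteq\Lambda$ and $n,z\in\mathbb Z^f$ with $\ell_j(n)+c_jr/q=0$ and $\ell_j(z)>0$ for $j\in S$, and $\ell_j(n)+c_jr/q>0$ for $j\notin S$.

(iii) If $r=\infty$ or $r\ge r_0$ (finite chains included, with $d=r=m$): $Sys$ is solvable iff $q\mid d$ and $O\neq\emptyset$.

*Proof.* Part (i) is (7.2) for $(\mathbb Z,m)$.

**Step 1: part (iii), where only standard parts matter.** If $Sys$ is solvable, then $q\mid d$, and $\exists y,u'\,(u'>0\wedge\bigwedge_j\ell_j(y)+c_ju'>0)$ holds in $\mathbb QG$ (with $u'=u/q$), hence in $\mathbb Q$ by (C4). Scaling to $u'=1/q$ gives a point of $O$. Conversely, $\mathrm{st}(G)$ is dense or equals $\frac1r\mathbb Z$ with $r\ge r_0$, so there is $y\in G^f$ with $\mathrm{st}(y)\in O$. Then $\ell_j(y)+c_ju/q$ has positive standard part, hence is $>0$.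

**Step 2: coordinates for part (ii).** Let $H=\mathrm{Inf}(G)\neq0$ and choose $g_1\in G$ with $\mathrm{st}(g_1)=1/r$. Then $G=\mathbb Zg_1\oplus H$ with lexicographic order. We may assume $q\mid d$, so $q\mid r$, and $u/q=(r/q)g_1+h'$ with $h'\in H$.

**Step 3: necessity, removing the unknown $h'$.** Let $y=ng_1+\eta$ be as in (7.2), with $n\in\mathbb Z^f$, $\eta\in H^f$. Then
$$\ell_j(y)+c_j\tfrac uq=\big(\ell_j(n)+c_j\tfrac rq\big)g_1+\big(\ell_j(\eta)+c_jh'\big)>0,$$
so $\ell_j(n)+c_jr/q\ge0$. Let $S$ be the set of $j$ with equality; for these $\ell_j(\eta)+c_jh'>0$. Put $\eta'=\eta-\frac qr\,n\,h'\in(\mathbb QH)^f$. For $j\in S$, $\ell_j(n)=-c_jr/q$, so $\ell_j(\eta')=\ell_j(\eta)+c_jh'>0$. By (C4) the homogeneous system $\ell_j(z)>0$ $(j\in S)$ is solvable in $\mathbb Q$, hence, clearing denominators, in $\mathbb Z$.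

**Step 4: sufficiency, overwhelming $h'$.** Take $0<\varepsilon\in H$ with $\varepsilon\ge|h'|$, $k>\max_j|c_j|$ and $k\ge1$, and $y=ng_1+k\varepsilon z$. For $j\notin S$ the $g_1$-coordinate of $\ell_j(y)+c_ju/q$ is positive. For $j\in S$ it is $0$, and the $H$-part is $k\varepsilon\,\ell_j(z)+c_jh'\ge k\varepsilon-|c_j||h'|>0$. $\square$

For a concrete instance, ask for $x$ with $u-2x>0$ and $3x-u>0$. Here $q=1$ and $O=(\frac13,\frac12)$. In $\mathbf L_2$ there is no solution. In a chain with letter $\mathsf R_{2,1}$ there is one: (ii) holds with $n=1$, $S$ consisting of the first inequality, and $z=-1$. In the representative, with $u=(2,1)$, the element $x=(1,0)$ works. So $\mathsf F_2$ and $\mathsf R_{2,1}$ are told apart by an inequality, while $\mathsf R_{2,1}$ and $\mathsf R_{2,2}$ are told apart by a divisibility.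

For cancellative $H^-$, sentences in $\cdot,\to,1$ translate in the same way (variables $\le0$, products are sums, $\sigma\to\sigma'$ is $0$ or $\sigma'-\sigma$) into disjunctions of solvability statements for homogeneous systems without $u$. Such a system is solvable in $H\neq0$ iff in $\mathbb Z$: pass to $\mathbb QH$, then to $\mathbb Q$ by (C4), and scale; conversely multiply an integer solution by some $0<\varepsilon\in H$.

**Corollary 7.4.** Fg Wajsberg chains with the same letter have the same type, for every $\varphi$ (or pair $(\gamma,\psi)$), and the type is computable from $\varphi$ (or the pair) and the letter. Consequently, for arbitrary $\mathsf L$: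

* (L1) a chain with finitely many components, all fg, with word $w$, is in $K_{\mathsf L}$ iff $w\in\mathcal W(\mathsf L)$;
* (L2) $\mathcal W$ is closed under deleting non-first letters;
* (L3) if some fg chain of letter $\lambda$ embeds in one of letter $\kappa$ and $s\kappa t\in\mathcal W$ (with $\lambda\neq\mathsf c$ if $s$ is empty), then $s\lambda t\in\mathcal W$.

For $\mathsf L=\mathsf{BL}+\varphi$, membership in $\mathcal W(\mathsf L)$ is decidable uniformly in $\varphi$.

*Proof.* The conditions in Lemma 7.3 involve only the letter. The cancellative condition involves nothing. Computability is (C5). (L1): a chain is in $K_{\mathsf L}$ iff it refutes no axiom of $\mathsf L$; apply Lemma 6.1 to each axiom. (L2) and (L3): take a chain with the given word (using in (L3) the chain of letter $\kappa$ that contains one of letter $\lambda$); it is in $K_{\mathsf L}$ by (L1). Pass to the obvious subalgebra (5.1; if $s$ is empty, the embedding preserves $0$), and apply (L1) again. The last claim: compute the types of the letters and test Lemma 6.1. $\square$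

## 8. Gluing components: least common multiples and forced divisibility

Letters now decide membership. One would hope that they also decide gluing: that the best amalgam of chains with letters $\lambda,\kappa$ has a letter computed from $\lambda,\kappa$, with ranks and divisors combined by lcm. Here is the exact point where this fails. Take $B'$ and $C'$ both with letter $\mathsf R_{2,1}$, on $G_B=G_C=\mathbb Z\times_{lex}\mathbb Z$ with $u=(2,1)$, and put $\varepsilon=(0,1)$. If they share only $\mathbf L_1$, Lemma 8.2(B) below gives a common extension of letter $\mathsf R_{2,1}$. But let them share $A'=\Gamma(\mathbb Zu+\mathbb Z\eta,u)$, where $\eta=\varepsilon_B$ in $B'$ and $\eta=2\varepsilon_C$ in $C'$. In every amalgam $\varepsilon_B=2\varepsilon_C$, so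
$$u=2(1,0)_B+\varepsilon_B=2\big((1,0)_B+\varepsilon_C\big)$$
is divisible by $2$, although it is not divisible by $2$ in $B'$ or in $C'$. The common part hides a divisibility.

The way past this point is to stop asking for the letter of one amalgam. For components glued over a common subchain we collect in a set $T(\lambda,\kappa)$ the letters that some common subchain forces, and show that these suffice for every common subchain. For components inserted freely into the same gap the lcm rule is right, and is called $*$.

**Definition (relations on letters).** $\lambda\sqsubseteq\kappa$ holds in exactly the following cases: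

* $\mathsf c\sqsubseteq\mathsf c,\ \mathsf R_{r,d},\ \mathsf I_d$ always;
* $\mathsf F_a\sqsubseteq\mathsf F_b$ iff $a\mid b$; $\mathsf F_a\sqsubseteq\mathsf R_{r,d}$ iff $a\mid d$; $\mathsf F_a\sqsubseteq\mathsf I_d$ iff $a\mid d$;
* $\mathsf R_{r,d}\sqsubseteq\mathsf R_{r',d'}$ iff $r\mid r'$ and $d\mid d'$; $\mathsf R_{r,d}\sqsubseteq\mathsf I_{d'}$ iff $d\mid d'$; $\mathsf I_d\sqsubseteq\mathsf I_{d'}$ iff $d\mid d'$.

$\sqsubseteq_e$ is $\sqsubseteq$ with the pairs $\mathsf F_a\sqsubseteq\mathsf R_{r,d}$ removed.

**Definition (operations).** Both operations are symmetric in the arguments, and $l=\mathrm{lcm}(r,\tilde r)$.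

* $T(\mathsf F_b,\mathsf F_c)=\{\mathsf F_{\mathrm{lcm}(b,c)}\}$, $T(\mathsf F_b,\mathsf R_{r,d})=\{\mathsf R_{\mathrm{lcm}(b,r),\mathrm{lcm}(b,d)}\}$, $T(\mathsf F_b,\mathsf I_d)=\{\mathsf I_{\mathrm{lcm}(b,d)}\}$, $T(\mathsf R_{r,d},\mathsf R_{\tilde r,\tilde d})=\{\mathsf R_{l,l}\}$, $T(\mathsf R_{r,d},\mathsf I_{\tilde d})=T(\mathsf I_d,\mathsf I_{\tilde d})=T(\mathsf c,\mathsf I_d)=\{\mathsf I_e:e\ge1\}$, $T(\mathsf c,\mathsf R_{r,d})=\{\mathsf R_{r,r}\}$, $T(\mathsf c,\mathsf c)=T(\mathsf c,\mathsf F_m)=\emptyset$.
* $\mathsf F_b*\mathsf F_c=\mathsf F_{\mathrm{lcm}(b,c)}$, $\mathsf F_b*\mathsf R_{r,d}=\mathsf R_{\mathrm{lcm}(b,r),\mathrm{lcm}(b,d)}$, $\mathsf F_b*\mathsf I_d=\mathsf I_{\mathrm{lcm}(b,d)}$, $\mathsf R_{r,d}*\mathsf R_{\tilde r,\tilde d}=\mathsf R_{l,\mathrm{lcm}(d,\tilde d)}$, $\mathsf R_{r,d}*\mathsf I_{\tilde d}=\mathsf I_d*\mathsf I_{\tilde d}=\mathsf I_{\mathrm{lcm}(d,\tilde d)}$, $\mathsf F_m*\mathsf c=\mathsf R_{m,m}$, $\mathsf R_{r,d}*\mathsf c=\mathsf R_{r,d}$, $\mathsf I_d*\mathsf c=\mathsf I_d$, $\mathsf c*\mathsf c=\mathsf c$.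

In the example above, $\mathsf R_{2,1}*\mathsf R_{2,1}=\mathsf R_{2,1}$ but $T(\mathsf R_{2,1},\mathsf R_{2,1})=\{\mathsf R_{2,2}\}$.

**Lemma 8.1 (embedding).** $\lambda\sqsubseteq\kappa$ iff there are fg Wajsberg chains $A'\le B'$ with letters $\lambda,\kappa$. Also $\lambda\sqsubseteq_e\kappa$ iff moreover $B'$ can be chosen essential over $A'$.

*Proof.* **Step 1: necessity, reading off invariants.** If both are MV, the inclusion is one of groups $G_A\le G_B$ with the same $u$. Then $\mathrm{st}(G_A)\subseteq\mathrm{st}(G_B)$ gives divisibility of ranks, rank $\infty$ does not embed in finite rank, and divisors of $u$ in $G_A$ are divisors of $u$ in $G_B$. Infinite chains (in particular cancellative ones) do not embed in finite ones, nor MV-chains in cancellative ones. This leaves exactly the listed cases. If $A'$ is finite and $B'$ has letter $\mathsf R_{r,d}$, then $\mathrm{Inf}(G_B)\neq0$ gives a nontrivial filter of $B'$; it meets $A'$ only in $1$, since $G_A=\mathbb Z\frac ua$ has no nonzero infinitesimals. So $B'$ is not essential.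

**Step 2: a test for essentiality.** Let $B'=\Gamma(G_B,u)$. By Section 3 a convex subgroup of $G_B$ is $G_B$ or lies in $\mathrm{Inf}(G_B)$. The filter of $J=G_B$ contains the nontrivial $A'$. If $\mathrm{Inf}(G_B)=0$ there is no other nonzero $J$. If $\mathrm{Inf}(G_B)$ is archimedean, the only other is $J=\mathrm{Inf}(G_B)$, and its filter meets $A'\setminus\{1\}$ when $A'$ is MV with $\mathrm{Inf}(G_B)\cap G_A\neq0$, and always when $A'$ is cancellative, by Lemma 3.1. In all these cases $B'$ is essential over $A'$.

**Step 3: sufficiency, constructions.** All of the following, except $\mathsf F_a\sqsubseteq\mathsf R_{r,d}$ and $\mathsf c\sqsubseteq\mathsf c$, pass the test of Step 2.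

* $\mathsf F_a\sqsubseteq\mathsf F_b$ and $\mathsf F_a\sqsubseteq\mathsf R_{r,d}$: take $\Gamma(\mathbb Z\frac ua,u)$ inside the representative.
* $\mathsf F_a\sqsubseteq\mathsf I_d$ and $\mathsf I_a\sqsubseteq\mathsf I_d$ for $a\mid d$: take $\frac1a\mathbb Z$, resp. $\frac1a\mathbb Z+\sqrt2\,\mathbb Z$, inside $\frac1d\mathbb Z+\sqrt2\,\mathbb Z$, $u=1$.
* $\mathsf R_{r,d}\sqsubseteq\mathsf R_{r',d'}$: let $G_B=\mathbb Z\times_{lex}\mathbb Z$, $u=(r',d')$, $G_A=\mathbb Z(\frac{r'}r,0)+\mathbb Z(0,\frac{d'}d)$. In this basis $u=(r,d)$.
* $\mathsf R_{r,d}\sqsubseteq\mathsf I_{d'}$ for $d\mid d'$: in $\mathbb R\times_{lex}\mathbb R$ let $u=(1,d)$, $G_A=\mathbb Z(\frac1r,0)+\mathbb Z(0,1)$, $G_B=G_A+\mathbb Z(\sqrt2,0)+\mathbb Z\frac u{d'}$. The rank of $G_B$ is $\infty$. If $a(\frac1r,0)+b(0,1)+e(\sqrt2,0)+c\frac u{d'}=xu$ with $x\in\mathbb Q$, then the first coordinate gives $e=0$ and $x=\frac ar+\frac c{d'}$. The second gives $b+\frac{cd}{d'}=xd$, so $b=\frac{da}r$ and $x=\frac bd+\frac c{d'}\in\frac1{d'}\mathbb Z$. So the largest divisor is $d'$. An element with first coordinate $0$ has $e=0$, so $\mathrm{Inf}(G_B)\subseteq\{0\}\times\mathbb Q$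 is archimedean; it contains $(0,1)\in G_A$.
* $\mathsf c\sqsubseteq\mathsf R_{r,d}$: take $\{u+h:h\in(\{0\}\times\mathbb Z)^-\}$ in $\Gamma(\mathbb Z\times_{lex}\mathbb Z,(r,d))$.
* $\mathsf c\sqsubseteq\mathsf I_d$: likewise with $\{0\}\times\mathbb Z$ in $\mathbb Z(\frac1d,0)+\mathbb Z(\sqrt2,0)+\mathbb Z(0,1)$, $u=(1,0)$.
* $\mathsf c\sqsubseteq\mathsf c$: $A'=B'=\mathbb Z^-$, trivially essential. $\square$

So (L3) says that $\mathcal W$ is closed under replacing a letter by a $\sqsubseteq$-smaller one (an MV letter in first position).

**Lemma 8.2 (existence).** (A) Let $A'\le B'$, $A'\le C'$ be nontrivial fg Wajsberg chains, $B',C'$ with letters $\lambda,\kappa$. Then there is an fg Wajsberg chain $W$ with embeddings of $B',C'$ agreeing on $A'$ whose letter is $\mathsf c$ if $\lambda=\kappa=\mathsf c$, and otherwise is an MV letter $\sqsubseteq\nu$ for some $\nu\in T(\lambda,\kappa)$. (B) For fg Wajsberg chains $X,Y$ with letters $\lambda,\kappa$ there is an fg $W$ of letter $\lambda*\kappa$ into which both embed.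

*Proof of (A).* **Step 1: both cancellative.** Then $A'$ is cancellative. Amalgamate the o-groups (C4) and take the negative cone of the sum of the two images.

**Step 2: some chain finite.** If $\{\lambda,\kappa\}=\{\mathsf c,\mathsf F_m\}$, then $A'$ would be both infinite and finite, so this does not occur. If $B'=\mathbf L_b$, $C'=\mathbf L_c$, then $A'=\mathbf L_a$ with $a\mid b,c$, and $W=\mathbf L_{\mathrm{lcm}(b,c)}$ works. Now let one be $\mathbf L_b$ and the other $\Gamma(G,u)$ infinite. Then $A'=\Gamma(\mathbb Z\frac ua,u)$ in both. Take $W=\Gamma(G+\mathbb Z\frac ub,u)$ inside $\mathbb QG$. Its rank is the lcm of the ranks ($\infty$ if the other rank is $\infty$). If $\frac uq=x+k\frac ub$ with $x\in G$, then $x\in G\cap\mathbb Qu=\mathbb Z\frac ud$ by (7.1). So the multiples of $u$ in the new group form $\mathbb Z\frac ud+\mathbb Z\frac ub=\mathbb Z\frac u{\mathrm{lcm}(b,d)}$, and the largest divisor is $\mathrm{lcm}(b,d)$. This is the letter in $T$.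

**Step 3: no chain finite, at least one MV.** The purpose is to reduce to amalgamation of groups containing $u$. For an MV-chain $X=\Gamma(G_X,u)$ put $\hat G_X=G_X$. For a cancellative $X=H^-$ put $\hat G_X=\mathbb Zu\oplus H$, lexicographic with $u$ dominant; then $X$ sits in $\Gamma(\hat G_X,u)$ as $\{u+h:h\in H^-\}$. We claim that $\hat G_{A'}$ is an o-subgroup of $\hat G_{B'}$, with the same $u$ and compatibly with $A'\le B'$; likewise for $C'$. If $A'$ is MV, so is $B'$, and this is (C3). If both are cancellative it is clear. If $A'$ is cancellative and $B'$ is MV, Lemma 3.1 gives $A'=\{u+h:h\in H_A^-\}$ with $H_A\le\mathrm{Inf}(G_B)$, so $\mathbb Zu+H_A$ is a direct sum ordered lexicographically. By (C4) there is an o-group containing $\hat G_{B'}$ and $\hat G_{C'}$, agreeing on $\hat G_{A'}$. Let $G_W=\hat G_{B'}+\hat G_{C'}$ in it. It is finitely generated, and $u$ is a strong unit, since each element is a sum of two elements bounded by multiples of $u$. Let $W=\Gamma(G_W,u)$. MV-chains among $B',C'$ embed directly. A cancellative one $H^-$ embeds by $h\mapsto u+h$, since $H$ is infinitesimal with respect to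 $u$; on $A'$ the embeddings agree.

$W$ is infinite, and $\mathrm{st}(G_W)=\mathrm{st}(\hat G_{B'})+\mathrm{st}(\hat G_{C'})$, where a cancellative chain contributes only $\mathbb Z$. So the rank of $W$ is the lcm of the ranks of the MV-chains among $B',C'$. If it is a number $l$, the letter of $W$ is $\mathsf R_{l,d'}$ with $d'\mid l$, and $\mathsf R_{l,d'}\sqsubseteq\mathsf R_{l,l}\in T(\lambda,\kappa)$; for $T(\mathsf c,\mathsf R_{r,d})$ we have $l=r$. If it is $\infty$, one of $\lambda,\kappa$ is some $\mathsf I_d$, and the letter of $W$ is some $\mathsf I_e\in T(\lambda,\kappa)$.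

*Proof of (B).* **Step 4: two MV-chains, a pushout without new divisibility.** Let $V_1=\mathbb QG_X$, $V_2=\mathbb QG_Y$, and let $V$ be the vector space pushout over $\mathbb Qu$, so $V_1\cap V_2=\mathbb Qu$. The maps $\mathrm{st}_1,\mathrm{st}_2$ induce $\mathrm{st}:V\to\mathbb R$. Let $N$ be its kernel and $H_i=N\cap V_i=\ker\mathrm{st}_i$; then $H_1\cap H_2\subseteq\mathbb Qu\cap N=0$. Choose a total vector space order on $N$ extending those of $H_1,H_2$: lexicographic on $H_1\oplus H_2\oplus N'$, with $N'$ a complement, ordered arbitrarily. Order $V$ by: $v>0$ iff $\mathrm{st}(v)>0$, or $v\in N$ and $v>0$ in $N$. This extends the orders of $V_1,V_2$, and $u$ is a strong unit. Let $W=\Gamma(G_X+G_Y,u)$. Its rank is the lcm of the ranks (with $\infty$). If $\frac uq=x+y$ with $x\in G_X$, $y\in G_Y$, then $x=\frac uq-y\in V_1\cap V_2=\mathbb Qu$, and likewise $y\in\mathbb Qu$. So $x\in\mathbb Z\frac ud$, $y\in\mathbb Z\frac u{\tilde d}$ by (7.1), and $q\mid\mathrm{lcm}(d,\tilde d)$; conversely $u$ is divisible by this lcm, as $\mathbb Z\frac ud+\mathbb Z\frac u{\tilde d}=\mathbb Z\frac u{\mathrm{lcm}(d,\tilde d)}$.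 $W$ is finite iff $X$ and $Y$ are. So the letter is $\lambda*\kappa$.

**Step 5: the remaining cases.** For $X=\Gamma(G,u)$, $Y=H^-$, the chain $W=\Gamma(G\times_{lex}H,(u,0))$ has the same rank and divisors as $X$ and is infinite; its letter is $\lambda*\kappa$. If both are cancellative, take $(H_X\times_{lex}H_Y)^-$. $\square$

**Lemma 8.3 (forcing).** (A) For $\nu\in T(\lambda,\kappa)$ there are fg $A'\le B'$, $A'\le C'$ with $\lambda,\kappa$ being, in some order, the letters of $B',C'$, with $B'$ essential over $A'$ and $A'$ MV if $\lambda,\kappa$ are MV letters, such that whenever a Wajsberg chain $W$ has embeddings of $B',C'$ agreeing on $A'$, the images lie in an fg subchain $W_1\le W$ with letter $\sqsupseteq\nu$. (B) If $X,Y$ (fg, letters $\lambda,\kappa$) embed in a Wajsberg chain $W$, the images lie in an fg subchain $W_1\le W$ of letter $\sqsupseteq\lambda*\kappa$.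

*Proof.* **Step 1: the subchain $W_1$.** If one of the embedded chains is MV, then $W=\Gamma(G_W,u)$ is MV with the same $0,u$, and cancellative chains sit in it as in Lemma 3.1. If $W$ is MV, $W_1=\Gamma(G_1,u)$, where $G_1$ is generated by $u$ and the groups of the two embedded chains. If $W$ is cancellative, $W_1$ is the negative cone of the sum of the two groups. If at least one embedded chain is MV, the rank of $W_1$ is the lcm of the ranks of the embedded MV-chains, since cancellative ones contribute only infinitesimals.

**Step 2: part (B).** If both are MV, the rank of $W_1$ is the lcm of the ranks, its largest divisor is a multiple of the lcm of the divisors, and it is finite iff both are (two finite chains generate $\Gamma(\mathbb Z\frac u{\mathrm{lcm}(b,c)},u)$). So its letter is $\sqsupseteq\lambda*\kappa$. If $X$ is MV and $Y$ cancellative, $W_1$ is infinite, has the rank of $X$, and its divisor is a multiple of that of $X$; if $X=\mathbf L_m$, the divisor equals $m$, since it divides the rank $m$. Again the letter is $\sqsupseteq\lambda*\kappa$. If both are cancellative, $W_1$ contains a nontrivial cancellative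 chain. It is therefore infinite, and its letter is $\sqsupseteq\mathsf c$.

**Step 3: part (A) with a finite chain.** For $T(\mathsf F_b,\mathsf F_c)$, $T(\mathsf F_b,\mathsf R_{r,d})$, $T(\mathsf F_b,\mathsf I_d)$ take $A'=\mathbf L_1$, $B'=\mathbf L_b$ (whose only filters are $\{1\}$ and itself, hence essential), and $C'$ the representative of the other letter. Here $\nu=\lambda*\kappa$, and (B) gives the claim. In all remaining cases $B'$ is essential by Step 2 of Lemma 8.1, because $\mathrm{Inf}(G_B)$ is archimedean and meets $A'$ nontrivially.

**Step 4: $T(\mathsf R_{r,d},\mathsf R_{\tilde r,\tilde d})$, one prime at a time.** Let $G_B=\mathbb Z\times_{lex}\mathbb Z$, $u=(r,d)$, $\varepsilon_B=(0,1)$, $\eta=k_B\varepsilon_B$; and $G_C=\mathbb Z\times_{lex}\mathbb Z$, $u=(\tilde r,\tilde d)$, $\varepsilon_C=(0,1)$, $\eta=k_C\varepsilon_C$. Let $A'=\Gamma(\mathbb Zu+\mathbb Z\eta,u)$; in both groups $\mathbb Zu+\mathbb Z\eta$ is ordered lexicographically, so this is a common subchain. The positive integers $k_B,k_C$ have only prime factors dividing $r\tilde r$. For such a prime $p$: if $v_p(r)\ge v_p(\tilde r)$ put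 $v_p(k_B)=0$, $v_p(k_C)=v_p(r)$; otherwise put $v_p(k_B)=v_p(\tilde r)$, $v_p(k_C)=0$.

Let $W$ be as in the claim, so $G_1=G_B+G_C\le G_W$. Let $p$ be a prime with $\beta=v_p(r)\ge v_p(\tilde r)$. Then $k_B\varepsilon_B=\eta=k_C\varepsilon_C\in p^\beta G_1$. Since $p\nmid k_B$, choose $\alpha,\gamma$ with $\alpha k_B+\gamma p^\beta=1$; then $\varepsilon_B=\alpha k_B\varepsilon_B+\gamma p^\beta\varepsilon_B\in p^\beta G_1$. Hence $u=r(1,0)+d\varepsilon_B\in p^\beta G_1$. Symmetrically, for the other primes $u=\tilde r(1,0)+\tilde d\varepsilon_C\in p^{v_p(\tilde r)}G_1$. So $u\in lG_1$ with $l=\mathrm{lcm}(r,\tilde r)$. The rank of $W_1$ is $l$, so its largest divisor, which divides the rank, is exactly $l$, and its letter is $\mathsf R_{l,l}$.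

**Step 5: $\mathsf I_e\in T(\lambda,\mathsf I_d)$ with $\lambda\in\{\mathsf R_{\tilde r,\tilde d},\mathsf I_{\tilde d},\mathsf c\}$.** In $\mathbb R\times_{lex}\mathbb R$ let
$$u=(1,0),\qquad x=(\tfrac1e,-\tfrac1e),\qquad G_B=\mathbb Z(\tfrac1d,0)+\mathbb Z(\sqrt2,0)+\mathbb Zx,\qquad B'=\Gamma(G_B,u).$$
The three generators are $\mathbb Q$-independent and $u=d(\frac1d,0)$, so the largest divisor is $d$ and the letter is $\mathsf I_d$. Let $\eta=u-ex=(0,1)\in G_B$. An element of $G_B$ with first coordinate $0$ has no $\sqrt2$-part, so $\mathrm{Inf}(G_B)\subseteq\{0\}\times\mathbb Q$ is archimedean, and it contains $\eta$. For $\lambda\neq\mathsf c$ let $A'=\Gamma(\mathbb Zu+\mathbb Z\eta,u)$. For $\lambda=\mathsf R_{\tilde r,\tilde d}$ let $G_C=\mathbb Z\times_{lex}\mathbb Z$, $u=(\tilde r,\tilde d)$, $\eta=(0,e)$. For $\lambda=\mathsf I_{\tilde d}$ let $G_C=\mathbb Z(\frac1{\tilde d},0)+\mathbb Z(\sqrt2,0)+\mathbb Z(0,\frac1e)$, $u=(1,0)$, $\eta=(0,1)$. For $\lambda=\mathsf c$ let $A'=(\mathbb Z\eta)^-$, placed in $B'$ as $\{u+h\}$, and $C'=(\mathbb Z\frac\eta e)^-$. In each case $\eta\in eG_1$ because of $C'$, so $u=ex+\eta\in eG_1$.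 The rank is $\infty$, so the letter of $W_1$ is $\mathsf I_{e'}$ with $e\mid e'$, i.e. $\sqsupseteq\mathsf I_e$.

**Step 6: $T(\mathsf c,\mathsf R_{r,d})$.** Let $G_B=\mathbb Z\times_{lex}\mathbb Z$, $u=(r,d)$, $A'=(\{0\}\times\mathbb Z)^-$ placed in $B'$ as $\{u+h\}$, $C'=(\{0\}\times\frac1r\mathbb Z)^-$. In an amalgam there is $\eta'\in G_1$ with $r\eta'=(0,1)$, so $u=r\big((1,0)+d\eta'\big)\in rG_1$. $W_1$ is infinite of rank $r$, so its letter is $\mathsf R_{r,r}$. $\square$

## 9. Violations and the criterion for the DIP

**Definition (places).** The places of a word $\lambda_0\dots\lambda_N$ (or of a chain with components $A_0,\dots,A_N$) are the components $0,\dots,N$ (with $N$ *last*), the gaps between $i$ and $i+1$ $(i<N)$, and the *top gap* after $N$. $w[P{:}\pi]$ replaces the letter at $P$ by $\pi$ (component) or inserts $\pi$ at $P$ (gap).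

**Definition (violations of $\mathcal W$).**

* (V1) A word $w$, distinct places $P\neq Q$, $P$ not the top gap, letters $\pi,\kappa$; if $P$ is a component $i$, then $\lambda_i\sqsubseteq\pi$, and even $\lambda_i\sqsubseteq_e\pi$ if $i$ is last; if $Q$ is a component $k$, then $\lambda_k\sqsubseteq\kappa$; with $w[P{:}\pi],w[Q{:}\kappa]\in\mathcal W$ but $w[P{:}\pi,Q{:}\kappa]\notin\mathcal W$.
* (V2) (Possibly empty) $s,t$, letters $\lambda,\kappa$, $\nu\in T(\lambda,\kappa)$ with $s\lambda t,s\kappa t\in\mathcal W$ and $s\nu t\notin\mathcal W$.
* (V3) Nonempty $s,t$ and letters $\lambda,\kappa$ with $s\lambda t,s\kappa t\in\mathcal W$ and $s\lambda\kappa t,\ s\kappa\lambda t,\ s(\lambda*\kappa)t\notin\mathcal W$.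

For the logic of Section 1, $\mathcal W=\{\mathsf F_1,\mathsf F_1\mathsf F_1,\mathsf F_1\mathsf F_1\mathsf F_1\}$. Take $w=\mathsf F_1\mathsf F_1$, $P$ the gap between the two letters, $Q$ the top gap, $\pi=\kappa=\mathsf F_1$: this is a (V1), and it is the span of Section 1. For Gödel chains with at most three elements, $\mathcal W=\{\mathsf F_1,\mathsf F_1\mathsf F_1\}$. Inserting at a non-top gap produces length $\ge3$, so in (V1) $P$ is a component, $\pi=\mathsf F_1=\lambda_i$, and $w[P{:}\pi,Q{:}\kappa]=w[Q{:}\kappa]\in\mathcal W$. (V2) is excluded by $T(\mathsf F_1,\mathsf F_1)=\{\mathsf F_1\}$, and (V3) needs length $\ge3$. So there is no violation. For the logic of all BL-chains with at most four elements, $\mathsf F_2,\mathsf F_3\in\mathcal W$, $\mathsf F_6\notin\mathcal W$ and $T(\mathsf F_2,\mathsf F_3)=\{\mathsf F_6\}$: a (V2).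

**Theorem 2.** An arbitrary axiomatic extension $\mathsf L$ of $\mathsf{BL}$ has the DIP iff $\mathcal W(\mathsf L)$ has no violation.

*Proof that no violation implies the DIP.* By Lemma 4.1 it suffices to treat a one-step span $(A,B,C)$ in $K=K_{\mathsf L}$ with $b,c\notin A$ (if $B=A$ take $D=C$; if $C=A$ take $D=B$). By 5.2, $B,C$ are one-place extensions of $A$ at places $P,Q$, all components fg. Let $w$ be the word of $A$ and $N$ its last component.

**Step 1: dispose of inessential extensions.** If $P$ is the top gap, the new component of $B$ is a filter of $B$ that meets $A$ only in $1$. Collapsing it to $1$ is a homomorphism $B\to A$ that is the identity on $A$, and $D=C$ works. If $P=N$, choose a filter $F$ of $B$ maximal with $F\cap A=\{1\}$. By 5.3 $F\subseteq B_N$, and $B/F\in K$ has components $A_i$ $(i<N)$ and $B_N/F\ge A_N$, still fg. (For $x>y$ in lower components, $x\to y$ is not in $B_N$, so nothing is identified there.) A filter $\neq\{1\}$ of $B/F$ pulls back to one strictly larger than $F$, so by maximality $B/F$ is essential over $A$. A 1-amalgam of $(A,B/F,C)$ yields one of $(A,B,C)$. So we may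 assume that $B$ is essential over $A$; if now $B=A$, take $D=C$. From here on $P$ is not the top gap, and $B_N$ is essential over $A_N$ if $P=N$.

**Step 2: different places.** Let $P\neq Q$, and let $D$ be $A$ with both modifications. It contains $B$ and $C$ over $A$. With $\pi,\kappa$ the letters of the modified or new components, Lemma 8.1 and (L1) give the hypotheses of (V1). As there is no violation, $w[P{:}\pi,Q{:}\kappa]\in\mathcal W$, and $D\in K$ by (L1).

**Step 3: the same component.** Let $P=Q=i$, $w=s\lambda_it$, and let $\lambda,\kappa$ be the letters of $B_i,C_i$. Then $s\lambda t,s\kappa t\in\mathcal W$. Take $W$ from Lemma 8.2(A) for $A_i\le B_i,C_i$; for $i=0$ all chains are MV and embeddings preserve $0$. If $\lambda=\kappa=\mathsf c$, the letter of $W$ is $\mathsf c=\lambda$. Otherwise its letter is MV and $\sqsubseteq\nu\in T(\lambda,\kappa)$, and $s\nu t\in\mathcal W$ since (V2) does not occur. By (L1), (L3) and Lemma 8.1, $A$ with $A_i$ replaced by $W$ is in $K$, and it is an amalgam.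

**Step 4: the same gap.** Let $P=Q$ be a gap, not the top gap, $w=st$ with $s,t$ nonempty, and $\lambda,\kappa$ the letters of the new components $X,Y$. Then $s\lambda t,s\kappa t\in\mathcal W$. By absence of (V3) one of $s\lambda\kappa t$, $s\kappa\lambda t$, $s(\lambda*\kappa)t$ is in $\mathcal W$. Insert correspondingly $X\oplus Y$, $Y\oplus X$, or the $W$ of Lemma 8.2(B) in the gap.

*Proof that the DIP implies no violation.* From a violation we construct a span of chains with finitely many fg components, hence of finitely generated chains. By Lemma 4.1(c) it has a 1-amalgam if it lies in $K$. Unspecified components are representatives, and membership in $K$ is by (L1).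

**Step 5: (V1).** Let $A$ have word $w$, where at component places among $P,Q$ we use pairs realizing $\lambda_P\sqsubseteq\pi$ (essential if $P$ is last) and $\lambda_Q\sqsubseteq\kappa$ (Lemma 8.1). Let $B$, $C$ be obtained by passing to the larger chain of the pair at $P$, resp. $Q$, or by inserting a representative at a gap. Then $B,C\in K$, hence $A\in K$, and there is a 1-amalgam $D\in K$. $B$ is essential over $A$ by 5.3, so $h$ is injective by 5.4. By 5.1 the components of $A$ lie in distinct components of $D$, in the right order. A modified component lies in the component of $D$ containing the original one. A new one lies strictly between, or above, those containing its neighbors. Since $P\neq Q$, the two modified or new components lie in different components of $D$, in the right order relative to the components of $A$ and to each other. So by 5.1 $D$ has a subalgebra with word $w[P{:}\pi,Q{:}\kappa]$, which is then in $\mathcal W$: a contradiction.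

**Step 6: (V2).** Take $A',B',C'$ from Lemma 8.3(A) at the place in question. If $s$ is empty, $\lambda,\kappa$ are MV letters, since $s\lambda t,s\kappa t$ are words, and then $A'$ is MV. The span is in $K$, since $s\lambda t,s\kappa t\in\mathcal W$, and $B$ is essential over $A$ by 5.3 (using that $B'$ is essential over $A'$ if $t$ is empty). So $h$ is injective, and the component $W$ of $D$ at this place contains $B',C'$ with embeddings agreeing on $A'$. Taking $W_1\le W$, we see that $D$ has a subalgebra with word $s\nu't$, $\nu'\sqsupseteq\nu$. So $s\nu t\in\mathcal W$ by (L3), as $\nu$ is an MV letter: a contradiction.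

**Step 7: (V3).** Let $A$ have word $st$; insert representatives $X$, resp. $Y$, of $\lambda$, resp. $\kappa$, in the gap between $s$ and $t$. Since $t\neq\emptyset$, $B$ is essential over $A$, and $h$ is injective. In the 1-amalgam $D$ the components containing $X$ and $Y$ lie strictly between those of $s$ and those of $t$, by 5.1. If they are different, $s\lambda\kappa t$ or $s\kappa\lambda t$ is in $\mathcal W$. If they are equal, Lemma 8.3(B) and (L3) give $s(\lambda*\kappa)t\in\mathcal W$ ($s$ is nonempty). Either way we have a contradiction. $\square$

## 10. Compressing violations: proof of Theorem 1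

Let $\mathsf L=\mathsf{BL}+\varphi$ with $\varphi$ the conjunction of the given axioms, in $n$ variables, and $\mathcal W=\mathcal W(\mathsf L)$. There are infinitely many candidate violations. We bound first the numbers in them and then their length.

**Step 1: constants.** Compute the sets $\mathcal B_k,\mathcal E_0,\mathcal E$ of Lemma 6.1 and, for all non-discarded systems in the MV-translations of their sentences, the data $q,O,r_0$ of 7.2. Let $M$ be the maximum of $1$ and all $r_0$. Let $\Pi$ be a common multiple of all $q$'s and of all integers in $[1,M]$. Let $\mathfrak p$ be a prime $>\Pi$, so $\mathfrak p>M$. By Lemma 7.3(iii) the types of $\mathsf F_m$ $(m\ge M)$, of $\mathsf R_{r,d}$ $(r\ge M)$ and of $\mathsf I_d$ depend only on $\gcd(m,\Pi)$, resp. $\gcd(d,\Pi)$, by one and the same function of this gcd: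
$$E\text{ holds iff some non-discarded system }Sys_i\text{ of }E\text{ has }O_i\neq\emptyset\text{ and }q_i\mid\gcd(\cdot,\Pi). \tag{10.1}$$

**Step 2: compression of numbers.** We need a map that keeps small numbers, bounds large ones, and respects divisibility and gcd with $\Pi$. For $m\ge1$ let $m'=m$ if $m<M$, and $m'=\gcd(m,\Pi)\,\mathfrak p$ if $m\ge M$. Then:

1. $\gcd(m',\Pi)=\gcd(m,\Pi)$ since $\mathfrak p\nmid\Pi$; $m'\le\Pi\mathfrak p$; and $m\ge M\iff m'\ge M$.
2. $a\mid b\Rightarrow a'\mid b'$. If $b<M$ this is trivial. If $a<M\le b$, then $a\mid\Pi$, so $a\mid\gcd(b,\Pi)\mid b'$. If $a,b\ge M$, then $\gcd(a,\Pi)\mathfrak p\mid\gcd(b,\Pi)\mathfrak p$.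
3. For $l=\mathrm{lcm}(a,b)$ and $l^\circ=\mathrm{lcm}(a',b')$: $\gcd(l^\circ,\Pi)=\mathrm{lcm}(\gcd(a,\Pi),\gcd(b,\Pi))=\gcd(l,\Pi)$, by distributivity of gcd over lcm and 1. If $a,b<M$ then $l=l^\circ$; otherwise $l,l^\circ\ge M$.

For example, with $M=3$, $\Pi=6$, $\mathfrak p=7$ we have $2'=2$, $3'=21$, $4'=14$, $12'=42$. Here $4\mid12$ becomes $14\mid42$, and $\mathrm{lcm}(2,3)=6$ is matched with $\mathrm{lcm}(2,21)=42$, which has the same gcd with $6$.

**Step 3: compression of letters.** Put $\mathsf c'=\mathsf c$, $\mathsf F_m'=\mathsf F_{m'}$, $\mathsf R_{r,d}'=\mathsf R_{r',d'}$ (a letter by 2), $\mathsf I_d'=\mathsf I_{d'}$. By (10.1) and 1, $\lambda'$ has the same type as $\lambda$; for $\mathsf R_{r,d}$ with $r<M$ also $d<M$, and nothing changes. By 2, $\lambda\sqsubseteq\kappa\Rightarrow\lambda'\sqsubseteq\kappa'$ and $\lambda\sqsubseteq_e\kappa\Rightarrow\lambda'\sqsubseteq_e\kappa'$.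

Moreover $\lambda'*\kappa'$ has the same type as $\lambda*\kappa$. If the finite rank entries of $\lambda,\kappa$ are all $<M$ and neither letter is an $\mathsf I_d$, then the divisors are also $<M$ and nothing changes. Otherwise, by 1 and 3, both results are of the same kind and have ranks $\ge M$ (or $\infty$), and their largest divisors have equal gcd with $\Pi$, so (10.1) applies. (If $\lambda=\kappa=\mathsf c$, both are $\mathsf c$.) Likewise every $\nu\in T(\lambda,\kappa)$ has the same type as some $\nu^\circ\in T(\lambda',\kappa')$: the correspondingly computed letter, or $\mathsf I_{e'}$ for $\mathsf I_e$ where $T$ is $\{\mathsf I_e:e\ge1\}$.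

**Step 4: bounding the letters of a violation.** Membership in $\mathcal W$ depends only on the sequence of types. Hence applying $'$ to all letters of a violation, and replacing $\nu$ by $\nu^\circ$ in (V2), and $\lambda*\kappa$ by $\lambda'*\kappa'$ in (V3), gives a violation whose input parameters, including $e$ for a chosen $\mathsf I_e$, are $\le\Pi\mathfrak p$. (Computed lcm's are then $\le(\Pi\mathfrak p)^2$.)

**Step 5: bounding the length.** By Lemma 6.1, if a word is not in $\mathcal W$, this is witnessed by its first letter and at most $n$ further positions: every word obtained by deleting other letters is also not in $\mathcal W$. Given a violation, delete all letters except: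

* in (V1): the witnessing positions for $w[P{:}\pi,Q{:}\kappa]\notin\mathcal W$, the positions $0$ and $N$ of $w$, the component places among $P,Q$ and the inserted letters, and, if $P,Q$ are two gaps, one letter between them;
* in (V2): the first position, the place in question, and the witnessing positions;
* in (V3): the witnessing positions for the three words, the first position, one letter of $t$, and the letters $\lambda,\kappa,\lambda*\kappa$ in question.

By (L2) the words in $\mathcal W$ remain in $\mathcal W$; the others remain outside, since the witnesses are kept. In (V1), $P$ and $Q$ remain distinct. Since $0$ and $N$ are kept, a last component remains last, a non-last component remains non-last, a non-top gap remains a non-top gap, and the top gap remains the top gap. In (V3), $s,t\neq\emptyset$ is preserved. So we again have a violation. Its words have length at most $n+5$ in (V1) (first, $n$ witnesses, last, two for $P,Q$, one between), at most $n+2$ in (V2), and at most $3n+4$ in (V3) (first, one of $t$, $3n$ witnesses, two in the middle); hence always at most $3n+5$.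

**Step 6: the algorithm.** Enumerate the finitely many candidate violations with words of length $\le3n+5$ and input parameters $\le\Pi\mathfrak p$, and test each; membership in $\mathcal W$ is decidable by Corollary 7.4. By Steps 4 and 5 (neither deletion nor compression disturbs the other bound) a violation exists iff one is found. By Theorem 2, $\mathsf L$ has the DIP iff none is found. This proves Theorem 1. $\blacksquare$

## 11. Deciding consequence, explicit failures, and infinite axiom sets

**Theorem 3.** (a) Given $\varphi,\gamma,\psi$, it is decidable whether $\gamma\vdash_{\mathsf{BL}+\varphi}\psi$; hence inclusion and equality of finitely axiomatized extensions are decidable. When $\mathsf{BL}+\varphi$ lacks the DIP, the algorithm of Theorem 1 outputs an explicit violation, which determines an explicit span of finitely generated chains without 1-amalgam. (b) Given a program deciding a set of axioms, it is undecidable whether the corresponding axiomatic extension has the DIP.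

*Proof.* **Step 1: consequence.** By (C1), $\gamma\nvdash_{\mathsf{BL}+\varphi}\psi$ iff some chain in $K_{\mathsf{BL}+\varphi}$ separates $(\gamma,\psi)$, and we may take it generated by the finitely many values of the variables. Apply Lemma 6.1 to $(\gamma,\psi)$ and delete superfluous components, which leaves a subalgebra. So this holds iff for some $k\le n'$ (the number of variables of $\gamma,\psi$) there are a word $\lambda_0\dots\lambda_k\in\mathcal W(\mathsf{BL}+\varphi)$ and a tuple $(\beta_0,\dots,\beta_k)\in\mathcal B_k(\gamma,\psi)$ such that chains of letter $\lambda_l$ satisfy $\beta_l$ for all $l\le k$. Choose $M,\Pi,\mathfrak p$ as in Section 10 for the sentences arising from $\varphi$ and from $(\gamma,\psi)$ together. Then compression preserves all relevant types, so only words with parameters $\le\Pi\mathfrak p$ need be tested, each effectively by Corollary 7.4. Finally, $\mathsf{BL}+\varphi_1\subseteq\mathsf{BL}+\varphi_2$ iff $\vdash_{\mathsf{BL}+\varphi_2}\varphi_1$, which gives inclusion and equality.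

**Step 2: explicit spans.** If the DIP fails, the algorithm finds a violation. Steps 5–7 of the proof of Theorem 2 convert it into a span without 1-amalgam, whose components are the explicit fg chains of Sections 7 and 8 (representatives, and the chains in Lemmas 8.1 and 8.3). By Lemma 3.3 and 5.2 the chains of the span are finitely generated.

**Step 3: the two target logics for (b).** Let $\theta$ be the formula of Section 2. In a chain satisfying $x\to x\cdot x$ all elements are idempotent, so every component is $\mathbf L_1$ and the chain is a Gödel chain; the disjunction allows at most four elements. So $\mathcal W(\mathsf{BL}+\theta)=\{\mathsf F_1,\mathsf F_1\mathsf F_1,\mathsf F_1\mathsf F_1\mathsf F_1\}$, which has the (V1) displayed in Section 9, and $\mathsf{BL}+\theta$ lacks the DIP. For $\mathsf{BL}$ itself $\mathcal W$ consists of all words. The sequences required to be outside $\mathcal W$ in (V1)–(V3) are always words: in (V1) the first letter is $\lambda_0$ or a letter $\sqsupseteq\lambda_0$, hence MV; in (V2) $\nu$ is always an MV letter; in (V3) $s$ is nonempty. So there is no violation, and $\mathsf{BL}$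 has the DIP.

**Step 4: coding the halting problem.** For a Turing machine $e$ and $s\ge1$ let $\top_s=1\wedge\dots\wedge1$ ($s$ times), and let $\alpha_{e,s}$ be $\theta\wedge\top_s$ if $e$ halts on empty input in exactly $s$ steps, and $\top_s$ otherwise. The set $\{\alpha_{e,s}:s\ge1\}$ is decidable, uniformly in $e$: read $s$ off the shape of the given formula and run $e$ for $s$ steps. It axiomatizes $\mathsf{BL}+\theta$ if $e$ halts, and $\mathsf{BL}$ otherwise. By Step 3, deciding the DIP for such presentations would decide the halting problem. $\blacksquare$
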